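\title{An infinite Polish group without nontrivial proper closed subgroups}

\begin{abstract}
We construct an infinite Polish abelian group whose only closed subgroups are the trivial group and the whole group. Consequently, the known statement that a dense subgroup of an infinite nonabelian topologically simple group is i.c.c.\ and non-solvable fails without the hypothesis ``nonabelian'', even for Polish groups. The group is a quotient of a closed subgroup of the completion of a field of rational functions in countably many variables, with respect to a length function built one relation at a time. For any infinite set $E$ of integers, the construction gives a nonzero element $g$ that is approximated by the multiples $ny$, $n\in E$, of every $y$ in a neighborhood of $g$.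
\end{abstract}

\section{Introduction}

All topological groups in this paper are Hausdorff. A topological group $G$ is \emph{topologically simple} if every nontrivial normal subgroup of $G$ is dense in $G$. It is \emph{Polish} if its topology is separable and completely metrizable. A group $\Gamma$ is \emph{i.c.c.}\ if every nontrivial element of $\Gamma$ has an infinite conjugacy class. A dense subgroup of a topologically simple group need not be simple, but it inherits several properties of infinite nonabelian simple groups. The following statement is known.

\begin{proposition}\label{prop:known}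
Let $G$ be a nonabelian infinite topologically simple group and let $\Gamma$ be a dense subgroup of $G$. Then every nontrivial normal subgroup of $\Gamma$ is dense in $G$, and every finite index subgroup of $\Gamma$ is dense in $G$. Moreover, $\Gamma$ is i.c.c.\ and non-solvable.
\end{proposition}

The problem that we solve, posed in \cite{FLMM}, is whether the word ``nonabelian'' can be removed from Proposition~\ref{prop:known} when $G$ is Polish. A nontrivial abelian group is solvable and is not i.c.c., so the conclusion fails for $\Gamma=G$ whenever $G$ is abelian. The word can therefore be removed only if it is redundant, and the problem becomes: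

\begin{quote}
Is there an infinite topologically simple Polish abelian group? Equivalently, is there an infinite Polish group with no nontrivial proper closed subgroup?
\end{quote}

The two formulations agree. In an abelian group every subgroup is normal, so topological simplicity means that there is no nontrivial proper closed subgroup. Conversely, a group without nontrivial proper closed subgroups is the closure of the cyclic group generated by any nontrivial element, and so it is abelian.

The familiar examples suggest a negative answer. Among discrete groups the word is indeed redundant, since a simple abelian group is cyclic of prime order. The groups $\mathbb R$, $\mathbb R/\mathbb Z$, $\mathbb Z_p$ and $\mathbb Q_p$ have the closed subgroups $\mathbb Z$, $\frac12\mathbb Z/\mathbb Z$, $p\mathbb Z_p$ and $\mathbb Z_p$, and a nonzero real normed space has the closed subgroups $\mathbb Zv$. No locally compact group is an example (Theorem~\ref{thm:B}(2) below). On the other hand, Polish abelian groups can be far from locally compact: by a result of Hooper, there is an infinite Polish abelian group all of whose locally compact subgroups are trivial.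

The answer to the question is positive. For a set $E\subseteq\mathbb Z$ and an element $y$ of an abelian group, write $Ey=\{ny:n\in E\}$.

\begin{theorem}\label{thm:A}
For every infinite set $E\subseteq\mathbb Z$ there are an infinite Polish abelian group $G$ whose only closed subgroups are $\{0\}$ and $G$, an element $g\in G\setminus\{0\}$, and an open neighborhood $B$ of $g$ such that $g\in\overline{Ey}$ for every $y\in B$.
\end{theorem}

The case $E=\mathbb Z$ already shows that ``nonabelian'' cannot be removed from Proposition~\ref{prop:known}, even for Polish groups. The general case says that the multipliers used to return to $g$ may be taken from a set as sparse as one likes. The second theorem determines which parts of Proposition~\ref{prop:known} survive, and what every abelian example must look like.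

\begin{theorem}\label{thm:B}
Let $G$ be an infinite topologically simple group.
\begin{itemize}
\item[(1)] Let $\Gamma$ be a dense subgroup of $G$. Then every nontrivial normal subgroup of $\Gamma$ and every finite index subgroup of $\Gamma$ is dense in $G$. Moreover, the following are equivalent: $G$ is nonabelian; $\Gamma$ is nonabelian; $\Gamma$ is i.c.c.; $\Gamma$ is non-solvable. Thus the conclusion of Proposition~\ref{prop:known} holds if and only if $G$ is nonabelian.
\item[(2)] If $G$ is abelian, then $G$ is torsion-free, every nonzero element generates a dense subgroup, $G$ has no proper open subgroup, and all locally compact subgroups of $G$ are trivial.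
\item[(3)] If $G$ is abelian, $g\in G\setminus\{0\}$, $E\subseteq\mathbb Z$, and $B\subseteq G$ is a nonempty open set such that $g\in\overline{Ey}$ for all $y\in B$, then $E$ is infinite.
\end{itemize}
\end{theorem}

By part (2), every group as in Theorem~\ref{thm:A} strengthens Hooper's example. Part (3) is a converse to Theorem~\ref{thm:A}: the hypothesis on $E$ is necessary.

Theorem~\ref{thm:B} is proved in Section~\ref{sec:dense}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A}, by Zorn's lemma and a completion, to the existence of a length function with three properties on a countable field. Sections~\ref{sec:weights}--\ref{sec:construction} construct this function; the core of the argument is the extension lemma of Section~\ref{sec:extension}.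

\section{Dense subgroups and the abelian case}\label{sec:dense}

For nonabelian $G$, part (1) of Theorem~\ref{thm:B} is Proposition~\ref{prop:known}. We give the short argument in full, because it shows where that hypothesis enters.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $\Lambda$ be a nontrivial normal subgroup of $\Gamma$. The set
\[
\{h\in G: h\overline\Lambda h^{-1}\subseteq\overline\Lambda\}=\bigcap_{d\in\overline\Lambda}\{h\in G:hdh^{-1}\in\overline\Lambda\}
\]
is closed, and it contains $\Gamma$ because conjugation by $\gamma\in\Gamma$ is a homeomorphism of $G$ preserving $\Lambda$. So it equals $G$, and $\overline\Lambda$ is a nontrivial normal subgroup of $G$. Being closed and dense, it equals $G$.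

The group $\Gamma$ is infinite, since a finite subset of a Hausdorff space is closed and $G$ is infinite. If $\Lambda\le\Gamma$ has finite index, the kernel of the action of $\Gamma$ on $\Gamma/\Lambda$ is a normal subgroup of finite index contained in $\Lambda$. It is nontrivial because $\Gamma$ is infinite, hence dense, and so $\Lambda$ is dense. Up to this point we have not asked whether $G$ is abelian.

If $G$ is abelian, then $\Gamma$ is abelian, hence solvable, and it is not i.c.c.\ because a nontrivial element has a one-element conjugacy class. So all four conditions fail.

Let $G$ be nonabelian. Suppose that $\gamma\in\Gamma\setminus\{1\}$ has a finite conjugacy class in $\Gamma$. Then its centralizer in $\Gamma$ has finite index, hence is dense in $G$. The centralizer of $\gamma$ in $G$ is closed, so $\gamma$ is central in $G$. The center of $G$ is then a nontrivial closed normal subgroup, so it equals $G$, a contradiction. Thus $\Gamma$ is i.c.c. Suppose that $\Gamma$ is solvable. The last nontrivial term of its derived series is a nontrivial abelian normal subgroup $\Lambda$ of $\Gamma$, hence is dense in $G$. The closed set $\{(h,h'):hh'=h'h\}\subseteq G\times G$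 contains the dense set $\Lambda\times\Lambda$, so $G$ is abelian, a contradiction. Thus $\Gamma$ is non-solvable, and in particular nonabelian. So all four conditions hold.
\end{proof}

Part (2) uses three textbook facts. First, a locally compact subgroup of a Hausdorff group is closed. Second, a group is \emph{monothetic} if it has a dense cyclic subgroup, and by a theorem of Weil a locally compact monothetic group is either compact or topologically isomorphic to the discrete group $\mathbb Z$ \cite[Theorem~9.1]{HR}. Third, by Pontryagin duality, if $G$ is a compact abelian group, then the group $\widehat G$ of continuous homomorphisms $G\to\mathbb R/\mathbb Z$ is discrete, $G$ is isomorphic to the dual of $\widehat G$, and taking annihilators is a bijection between the closed subgroups of $G$ and the subgroups of $\widehat G$. We also use, here and in Section~\ref{sec:reduction}, that a nontrivial group without nontrivial proper subgroups is cyclic of prime order: it is generated by any nontrivial element, and neither $\mathbb Z$ nor $\mathbb Z/m$ with $m$ composite has this property.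

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
If $y\ne0$, then $\mathbb Zy$ is a nontrivial normal subgroup, hence dense. If $y$ had finite order, $\mathbb Zy$ would be finite, hence closed, and $G=\mathbb Zy$ would be finite. So $G$ is torsion-free.

The group $G$ is not discrete. Otherwise $G=\mathbb Zy\cong\mathbb Z$ for any $y\ne0$, and the nontrivial subgroup $2\mathbb Z$ is not dense in the discrete group $\mathbb Z$. An open subgroup is closed, since its complement is a union of cosets. So a proper open subgroup would be $\{0\}$, and $G$ would be discrete.

A locally compact subgroup of $G$ is closed, so it is $\{0\}$ or $G$. Suppose that $G$ is locally compact. It is monothetic and not discrete, hence compact by Weil's theorem. By duality $\widehat G$ is nontrivial and has no nontrivial proper subgroup, so $\widehat G\cong\mathbb Z/p$ for a prime $p$. Then $G$, the dual of $\widehat G$, has $p$ elements, a contradiction.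
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Suppose that $E$ is finite. Then $Ey$ is closed, so for each $y\in B$ there is $n\in E$ with $ny=g$, and $n\ne0$ because $g\ne0$. As $G$ is torsion-free, the equation $ny=g$ has at most one solution $y$ for each $n\ne0$. Hence $B$ is finite. A point of a finite open subset of a Hausdorff space is isolated, and by translation all points of $G$ are then isolated. So $\{0\}$ is a proper open subgroup, contradicting (2).
\end{proof}

\section{Reduction to a length function}\label{sec:reduction}

\subsection*{Maximal closed subgroups}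
A cyclic group $\mathbb Zg\ne\{0\}$ has a simple quotient: divide by a subgroup that is maximal among those not containing $g$. One would like to do the same with closed subgroups of the monothetic group $\overline{\mathbb Zg}$. Zorn's lemma does not apply directly, because the closure of the union of a chain of closed subgroups missing $g$ may contain $g$. In $\mathbb R/\mathbb Z$ with $g$ irrational, the finite subgroups $2^{-j}\mathbb Z/\mathbb Z$ miss $g$, and their union is dense. This cannot happen if every $y$ in an \emph{open} neighborhood $U$ of $g$ satisfies $g\in\overline{\mathbb Zy}$, for then a closed subgroup missing $g$ misses all of $U$, and missing an open set is preserved under closure.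

\begin{example}\label{ex:padic}
Let $H=\mathbb Z_p$, $g=1$ and $U=1+p\mathbb Z_p$. Every $y\in U$ is a unit, so $\overline{\mathbb Zy}=\mathbb Z_py=\mathbb Z_p\ni g$. A closed subgroup missing $g$ contains no unit, so it lies in $p\mathbb Z_p$. The maximal one is $p\mathbb Z_p$, and the quotient is the finite group $\mathbb Z/p$.
\end{example}

So a second condition is needed to exclude finite quotients. In the example $g\notin\overline{p\mathbb Zg}$, and this is the only obstruction.

\begin{proposition}\label{prop:zorn}
Let $H$ be a Polish abelian group, $E\subseteq\mathbb Z$, $g\in H\setminus\{0\}$, and let $U$ be an open neighborhood of $g$. Assume that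
\begin{itemize}
\item[(i)] $g\in\overline{Ey}$ for every $y\in U$;
\item[(ii)] $g\in\overline{p\mathbb Zg}$ for every prime $p$.
\end{itemize}
Let $H'=\overline{\mathbb Zg}$. Then there is a closed subgroup $M\le H'$ such that, with $q:H'\to H'/M$ the quotient map, the group $G=H'/M$, the element $q(g)$ and the set $B=q(U\cap H')$ satisfy the conclusion of Theorem~\ref{thm:A}.
\end{proposition}

\begin{proof}
Put $U'=U\cap H'$, and let $\mathcal F$ be the set of closed subgroups of $H'$ that do not contain $g$. It contains $\{0\}$ because $g\ne0$. Every $D\in\mathcal F$ is disjoint from $U'$: if $y\in D\cap U'$, then $g\in\overline{Ey}\subseteq D$ by (i). If $\mathcal C\subseteq\mathcal F$ is a nonempty chain, then $\bigcup\mathcal C$ is a subgroup disjoint from $U'$, which is open in $H'$. Its closure is a closed subgroup disjoint from $U'\ni g$, so it is an upper bound of $\mathcal C$ in $\mathcal F$. By Zorn's lemma $\mathcal F$ has a maximal element $M$. A closed subgroup $D$ with $M\subsetneq D\le H'$ contains $g$, and therefore equals $H'$.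

The closed subgroup $H'$ of $H$ is Polish, and the quotient of a Polish group by a closed normal subgroup is Polish (see \cite{BK}). So $G$ is a Polish abelian group, and $q(g)\ne0$. If $D$ is a closed subgroup of $G$, then $q^{-1}(D)$ is a closed subgroup of $H'$ containing $M$, so it is $M$ or $H'$, and $D$ is $\{0\}$ or $G$.

Suppose that $G$ is finite. Then all its subgroups are closed, so $G\cong\mathbb Z/p$ for a prime $p$. Hence $p\mathbb Zg\subseteq\ker q=M$, and (ii) gives $g\in M$ because $M$ is closed. This contradicts $M\in\mathcal F$.

Finally, the quotient map $q$ is open and continuous. So $B$ is an open neighborhood of $q(g)$, and for $y\in U'$ we get $q(g)\in q(\overline{Ey})\subseteq\overline{Eq(y)}$ from (i).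
\end{proof}

\subsection*{Length functions}
A \emph{length function} on an abelian group $A$ is a map $\ell:A\to[0,\infty)$ with $\ell(0)=0$, $\ell(-f)=\ell(f)$ and $\ell(f+f')\le\ell(f)+\ell(f')$. The set $A_0=\{f:\ell(f)=0\}$ is a subgroup, $\ell$ is constant on its cosets, and $\ell(f-f')$ is a translation-invariant metric on $A/A_0$. Addition and negation are uniformly continuous for this metric, so they extend to the completion $H$ and make it an abelian topological group. We write $\ell$ also for the distance to $0$ in $H$. If $A$ is countable, then $H$ is Polish.

We want $H$ to satisfy (i). A construction in countably many steps can treat the elements $x\in A$: it can declare, for suitable $n\in E$, that $nx-g$ is short. But (i) concerns all points $y$ of a ball in the completion. Approximating $y$ by $x\in A$, we have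
\[
\ell(ny-g)\le\ell(n(y-x))+\ell(nx-g).
\]
The trivial bound $\ell(n(y-x))\le|n|\,\ell(y-x)$ is of no use, because $n$ depends on $x$ and may grow faster than $\ell(y-x)$ decreases. What is needed is a Lipschitz constant for multiplication by $n$ that depends only on the precision $2^{-k}$ asked for, and not on $x$ or $n$. This is property (b) below.

\begin{proposition}\label{prop:length}
Let $E\subseteq\mathbb Z$ be infinite. There are a countable field $L$ of characteristic $0$, a length function $\ell$ on the additive group of $L$, and positive constants $D_1,D_2,\dots$ such that: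
\begin{itemize}
\item[(a)] $\ell(1)=1$;
\item[(b)] for every $x\in L$ with $\ell(1-x)<\frac12$ and every $k\ge1$ there is $n\in E$ such that $\ell(nx-1)\le2^{-k}$, and $\ell(nu)\le D_k\,\ell(u)$ for all $u\in L$;
\item[(c)] for every prime $p$ and every $k\ge1$ there is $n\in\mathbb Z$ with $\ell(np-1)\le2^{-k}$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:length}]
Let $H$ be the Polish abelian group obtained from $(L,\ell)$ as above, let $g\in H$ be the image of $1$, and let $U=\{y\in H:\ell(y-g)<\frac12\}$. We verify the hypotheses of Proposition~\ref{prop:zorn}. By (a), $g\ne0$. By (c), for each prime $p$ and each $k$ there is $n\in\mathbb Z$ with $\ell(npg-g)\le2^{-k}$, which is (ii).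

For (i), let $y\in U$ and $k\ge1$. The open set of all $w\in U$ with $\ell(y-w)<2^{-k}/D_k$ contains $y$, so it contains the image of some $x\in L$, which we denote by $x$ again. Take $n\in E$ as in (b). Both sides of $\ell(nu)\le D_k\ell(u)$ are continuous in $u\in H$, so the inequality extends from the dense image of $L$ to $H$. Therefore
\[
\ell(ny-g)\le D_k\,\ell(y-x)+\ell(nx-g)\le 2^{-k}+2^{-k}.
\]
As $k$ is arbitrary, $g\in\overline{Ey}$.
\end{proof}

\section{Weights of scalars and lengths of elements}\label{sec:weights}

To prove Proposition~\ref{prop:length} we choose, one after another, elements $z_s=n_sx_s-1$ and declare them short, of length at most $2^{-k_s}$. The most direct way is to define the length of $f$ as the infimum of $\sum_i|c_i|2^{-k_{s(i)}}$ over all ways of writing $f=\sum_ic_iz_{s(i)}$ with integer coefficients, truncated at $1$. This charges $|n_s|$ for multiplication by $n_s$, which is too much for (b). We therefore allow coefficients to be \emph{written} with a symbol $N_s$ that stands for $n_s$ and has a price $C_s$ fixed before $n_s$ is chosen. The weight is attached to the written form of a coefficient and not to its value.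

The more coefficients are cheap, the harder it is to keep $\ell(1)=1$. The argument that does so (Section~\ref{sec:extension}) has to divide by a cheap coefficient at a controlled price, so coefficients are written as fractions. It also has to replace a symbol $N_s$ by a cheap scalar at which no denominator vanishes, so we adjoin an infinite supply of indeterminates.

\subsection*{Systems and expressions}
Let $T$ be a countably infinite set of indeterminates, and let $L=\mathbb Q(T)$ be the field of rational functions in them; it is countable. A \emph{system of length $t\ge0$} is a family $(k_s,C_s,n_s,x_s)_{1\le s\le t}$ with integers $k_s\ge1$, real numbers $C_s\ge1$, integers $n_s$, and $x_s\in L$. We put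
\[
z_s=n_sx_s-1\in L .
\]

Let $N_1,N_2,\dots$ be further indeterminates and $R_t=\mathbb Z[T][N_1,\dots,N_t]$. For $P=\sum_mc_mm\in R_t$, the sum running over monomials $m$ in all indeterminates, let
\[
\|P\|=\sum_m|c_m|\,2^{\deg m},
\]
where $\deg$ is the total degree. Then $\|P\|\ge1$ for $P\ne0$, and $\|P+P'\|\le\|P\|+\|P'\|$. Expanding a product gives $\|PP'\|\le\sum_{m,m'}|c_m||c'_{m'}|2^{\deg m+\deg m'}=\|P\|\,\|P'\|$. A bound on $\|P\|$ bounds the coefficients, the number of monomials and, thanks to the factor $2^{\deg m}$, the degree of $P$.

Fix a system of length $t$, and let $\operatorname{ev}_t:R_t\to\mathbb Z[T]$ be the ring homomorphism that fixes $T$ and sends $N_s$ to $n_s$. For a pair $e=(P,Q)\in R_t^2$ with $Q\ne0$, let $S(e)$ be the set of indices $s$ such that $N_s$ occurs in $P$ or in $Q$. The \emph{weight} of $e$ is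
\[
W(e)=\max(\|P\|,\|Q\|)\prod_{s\in S(e)}C_s\ \ge1 .
\]
It does not depend on the integers $n_s$. The pair $e$ is a \emph{$t$-expression} if $\operatorname{ev}_t(Q)\ne0$, and then its \emph{value} is $\operatorname{val}(e)=\operatorname{ev}_t(P)/\operatorname{ev}_t(Q)\in L$. For $\lambda\in L$ let
\[
\theta_t(\lambda)=\inf\Bigl\{\sum_iW(e_i):\ \lambda=\sum_i\operatorname{val}(e_i)\Bigr\},
\]
the infimum over finite families of $t$-expressions. It is finite, since every $\lambda$ is a quotient of two elements of $\mathbb Z[T]$. The empty family gives $\theta_t(0)=0$, while $\theta_t(\lambda)\ge1$ for $\lambda\ne0$ because all weights are at least $1$. The number $\theta_t(\lambda)$ will be a Lipschitz constant for multiplication by $\lambda$.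

\begin{lemma}\label{lem:theta}
Let $\lambda,\mu\in L$ and $1\le s\le t$.
\begin{itemize}
\item[(i)] $\theta_t(\lambda\mu)\le\theta_t(\lambda)\,\theta_t(\mu)$.
\item[(ii)] If $\lambda\ne0$ and $\theta_t(\lambda)<r$, then $\theta_t(\lambda^{-1})\le4^r$.
\item[(iii)] $\theta_t(n_s)\le2C_s$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $t$-expressions $e=(P,Q)$ and $e'=(P',Q')$ let $ee'=(PP',QQ')$. This is a $t$-expression with value $\operatorname{val}(e)\operatorname{val}(e')$. Since $S(ee')\subseteq S(e)\cup S(e')$ and all $C_s\ge1$, submultiplicativity of the norm gives
\begin{equation}\label{eq:product}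
W(ee')\le W(e)\,W(e').
\end{equation}
If $\lambda=\sum_i\operatorname{val}(e_i)$ and $\mu=\sum_j\operatorname{val}(e'_j)$, then $\lambda\mu=\sum_{i,j}\operatorname{val}(e_ie'_j)$, and $\sum_{i,j}W(e_ie_j')\le\sum_iW(e_i)\cdot\sum_jW(e'_j)$. Take infima.

(ii) Write $\lambda=\sum_{i=1}^m\operatorname{val}(e_i)$ with $e_i=(P_i,Q_i)$, $W_i=W(e_i)$ and $\sum_iW_i<r$; here $m\ge1$. Bring the sum to a common denominator: let $Q=\prod_iQ_i$ and $P=\sum_iP_i\prod_{j\ne i}Q_j$. Then $\operatorname{ev}_t(P)=\lambda\operatorname{ev}_t(Q)\ne0$, so $(Q,P)$ is a $t$-expression with value $\lambda^{-1}$. Both $\|P\|$ and $\|Q\|$ are at most $m\prod_i\max(\|P_i\|,\|Q_i\|)$, and $S(Q,P)\subseteq\bigcup_iS(e_i)$, so $W(Q,P)\le m\prod_iW_i$. Now $m\le\sum_iW_i<r\le2^r$ and $\prod_iW_i\le\prod_i2^{W_i}\le2^r$.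

(iii) The expression $(N_s,1)$ has value $n_s$ and weight $2C_s$.
\end{proof}

The point of (ii) is that the bound depends on $r$ alone, and not on the system.

\subsection*{Representations}
A \emph{$t$-representation} of $f\in L$ is a finite family $(e_i,s(i))_{i\in I}$ of $t$-expressions $e_i$ and indices $s(i)\in\{1,\dots,t\}$ such that $f=\sum_i\operatorname{val}(e_i)\,z_{s(i)}$. Its \emph{cost} is $\sum_i2^{-k_{s(i)}}W(e_i)$. Let
\[
\ell_t(f)=\min\bigl(1,\ \inf\{\text{costs of $t$-representations of $f$}\}\bigr),
\]
with $\inf\emptyset=\infty$. For $t=0$ only the empty representation exists, so $\ell_0(0)=0$ and $\ell_0(f)=1$ for $f\ne0$.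

\begin{lemma}\label{lem:ell}
The function $\ell_t$ is a length function on $L$ with $\ell_t\le1$, and
\[
\ell_t(\lambda f)\le\theta_t(\lambda)\,\ell_t(f)\quad(\lambda,f\in L),\qquad \ell_t(z_s)\le2^{-k_s}\quad(1\le s\le t).
\]
If a system of length $t+1$ extends the given one, then $\theta_{t+1}\le\theta_t$ and $\ell_{t+1}\le\ell_t$.
\end{lemma}

\begin{proof}
The empty family represents $0$ at cost $0$. Replacing each $(P_i,Q_i)$ by $(-P_i,Q_i)$ gives symmetry. For subadditivity, if $\ell_t(f)=1$ or $\ell_t(f')=1$ use $\ell_t\le1$, and otherwise concatenate representations of $f$ and $f'$. The expression $(1,1)$ has value $1$ and weight $1$, so $z_s$ has a representation of cost $2^{-k_s}$.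

The inequality for $\lambda f$ is trivial if $\lambda=0$. If $\lambda\ne0$ and $\ell_t(f)=1$, it follows from $\ell_t(\lambda f)\le1\le\theta_t(\lambda)$. If $\ell_t(f)<1$, then $\ell_t(f)$ is the infimum of the costs. Given a representation $(e_i,s(i))_i$ of $f$ and $\lambda=\sum_j\operatorname{val}(e'_j)$, the family $(e'_je_i,s(i))_{i,j}$ represents $\lambda f$, and by \eqref{eq:product} its cost is at most $\sum_jW(e'_j)$ times the cost of $(e_i,s(i))_i$. Take infima.

A $t$-expression is a $(t+1)$-expression with the same value and weight, so the infima defining $\theta_{t+1}$ and $\ell_{t+1}$ run over larger sets.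
\end{proof}

\section{The extension lemma}\label{sec:extension}

Lemmas~\ref{lem:theta}(iii) and~\ref{lem:ell} give the upper bounds required in (b) and (c) of Proposition~\ref{prop:length}. The content of the construction is the lower bound (a): each new relation can be imposed without shortening $1$.

\begin{lemma}\label{lem:extension}
Let a system of length $t$ with $\ell_t(1)=1$ be given. Let $a\in L$, let $k\ge1$ be an integer, and let $C$ be a real number with
\begin{equation}\label{eq:C}
C\,\ell_t(a)\ge8\cdot4^{2^k}.
\end{equation}
Then for all but finitely many $n\in\mathbb Z$, the extended system with $(k_{t+1},C_{t+1},n_{t+1},x_{t+1})=(k,C,n,a)$ satisfies $\ell_{t+1}(1)=1$.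
\end{lemma}

Since $\ell_t\le1$, condition \eqref{eq:C} implies $C\ge2^k$. The right-hand side of \eqref{eq:C} does not depend on the system, whereas the finite exceptional set does. This is the source of the uniform constants $D_k$. Throughout this section we write $N=N_{t+1}$ and $z=z_{t+1}=na-1$.

\begin{remark}\label{rem:hyp}
Three cheap representations show what the statement has to exclude.
If $C\,\ell_t(a)<\frac14$, then $1=na-z$ gives $\ell_{t+1}(1)\le2C\,\ell_t(a)+2^{-k}<1$ for every $n$; so a lower bound on $C\,\ell_t(a)$ is needed.
If $a=1$ and $3C<2^k$, then for every $n\ne1$ the expression $(1,N-1)$, of weight $3C$, represents $1=(n-1)^{-1}z$ at cost $3C\,2^{-k}<1$; so $C$ must be large compared with $2^k$.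
If $a=1$ and $n=2$, then $z=1$ and $\ell_{t+1}(1)\le2^{-k}$; so exceptional values of $n$ do occur.
\end{remark}

The idea of the proof is that a cheap representation of $1$ is a rational identity in $n$ of bounded complexity. Either the identity holds for finitely many $n$ only, or it holds identically in $N$; and then it splits into relations of the old system, which are cheaper by the factor $C$ because the symbol $N$ has disappeared. The smallest case that shows both alternatives is linear in $N$.

\begin{example}\label{ex:linear}
Let $t=1$. Fix $1$-expressions $e_1=(P_1,Q_1)$, $e_2=(P_2,Q_2)$, $e_3=(P_3,Q_3)$ with values $\lambda,\mu,\nu$ and $P_3\ne0$. Consider the family that attaches $e_1$ to $z$, and $e_2$ and $(P_3N,Q_3)$ to $z_1$, and suppose that its cost is less than $1$. It represents $1$ if $1=\lambda(na-1)+(\mu+\nu n)z_1$, that is, if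
\[
1+\lambda-\mu z_1=n\,(\lambda a+\nu z_1).
\]
If $\lambda a+\nu z_1\ne0$, this holds for at most one $n$. Otherwise it forces $\lambda a=-\nu z_1$ and $1+\lambda=\mu z_1$, and we claim that this is impossible. If $\lambda=0$, then $1=\mu z_1$ is a $1$-representation of cost $2^{-k_1}W(e_2)<1$, contradicting $\ell_1(1)=1$. Let $\lambda\ne0$. From $W(P_3N,Q_3)\ge C\,W(e_3)$ we get $\ell_1(\lambda a)\le2^{-k_1}W(e_3)<1/C$. Moreover $\theta_1(\lambda^{-1})\le W(Q_1,P_1)=W(e_1)<2^k$. Hence $\ell_1(a)<2^k/C$, contradicting \eqref{eq:C}.
\end{example}

Two things change in general. First, there are infinitely many cheap families, because $T$ is infinite; we show that there are finitely many up to a permutation of $T$. Second, $N$ may occur in higher powers and in denominators, so there is no coefficient of $N$ to read off. Instead we substitute two different values for $N$ and subtract. Small integers are not suitable values, since a denominator may vanish at them, and the number of integers to be avoided is bounded only in terms of $k_1,\dots,k_t$ and $k$. A fresh indeterminate $\tau\in T$ is a root of no denominator and has the same norm as $N$, without the price $C$.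

\begin{proof}[Proof of Lemma~\ref{lem:extension}]
Let $K=\max(k_1,\dots,k_t,k)$. For $P\in R_{t+1}$ let $P'\in\mathbb Z[T][N]$ be obtained by substituting $n_j$ for $N_j$ for $j\le t$ only, so that $\operatorname{ev}_{t+1}(P)=P'(n)$.

\medskip\noindent\emph{Step 1: patterns and the exceptional set.} Nothing in this step depends on $n$. A \emph{pattern} is a family $\pi=(s(i),P_i,Q_i)_{i\in I}$ with $I=\{1,\dots,m\}$, $s(i)\in\{1,\dots,t+1\}$ and $P_i,Q_i\in R_{t+1}$, such that
\begin{itemize}
\item[(P1)] $m<2^K$, and $\|P_i\|,\|Q_i\|<2^K$ for all $i$;
\item[(P2)] $N$ occurs neither in $P_i$ nor in $Q_i$ when $s(i)=t+1$;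
\item[(P3)] $Q_i'\ne0$ for all $i$.
\end{itemize}
Put $I_{\rm new}=\{i:s(i)=t+1\}$ and $I_{\rm old}=I\setminus I_{\rm new}$. By (P2) and (P3) we can define
\[
\lambda_\pi=\sum_{i\in I_{\rm new}}\frac{P_i'}{Q_i'}\in L,\qquad
\Phi_\pi(N)=1+\lambda_\pi-\lambda_\pi aN-\sum_{i\in I_{\rm old}}\frac{P'_i(N)}{Q'_i(N)}\,z_{s(i)}\in L(N).
\]
Call an integer $n$ a \emph{root} of $\pi$ if $Q_i'(n)\ne0$ for all $i$ and $\Phi_\pi(n)=0$. If $\Phi_\pi\ne0$, then $\pi$ has finitely many roots, since they are zeros of the nonzero polynomial $\Phi_\pi\prod_iQ_i'\in L[N]$.

By (P1), a pattern consists of fewer than $2\cdot2^K$ polynomials, each having fewer than $2^K$ monomials, all of degree less than $K$ and with coefficients of absolute value less than $2^K$. So at most $b=2\cdot2^K\cdot2^K\cdot K$ elements of $T$ occur in a pattern, and for each finite set $T'\subseteq T$ only finitely many patterns involve no element of $T\setminus T'$. Fix a finite set $T_0\subseteq T$ with $a,z_1,\dots,z_t\in\mathbb Q(T_0)$ and a set $T_1\subseteq T\setminus T_0$ with $b$ elements. Let $\mathcal B$ be the set of all roots of those patterns $\pi$ with $\Phi_\pi\ne0$ that involve no element of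 $T\setminus(T_0\cup T_1)$. It is a finite union of finite sets.

We claim that $\mathcal B$ contains the roots of \emph{every} pattern $\pi$ with $\Phi_\pi\ne0$. Choose a permutation $\sigma$ of $T$ that fixes $T_0$ pointwise and maps into $T_1$ the at most $b$ elements of $T\setminus T_0$ occurring in $\pi$. It induces automorphisms of $R_{t+1}$ and of $L(N)$ that fix $N_1,\dots,N_{t+1}$. They preserve $\|\cdot\|$, fix $a,z_1,\dots,z_t$, and commute with the substitution of integers for the $N_j$. Hence $\sigma\pi=(s(i),\sigma P_i,\sigma Q_i)_i$ is a pattern involving only $T_0\cup T_1$, with $\Phi_{\sigma\pi}=\sigma\Phi_\pi\ne0$. If $n$ is a root of $\pi$, then $(\sigma Q_i)'(n)=\sigma(Q_i'(n))\ne0$ and $\Phi_{\sigma\pi}(n)=\sigma(\Phi_\pi(n))=0$, so $n$ is a root of $\sigma\pi$, and $n\in\mathcal B$.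

\medskip\noindent\emph{Step 2: a cheap representation gives an identity in $N$.} Let $n\in\mathbb Z\setminus\mathcal B$, and suppose that $\ell_{t+1}(1)<1$. Then $1$ has a $(t+1)$-representation $(e_i,s(i))_{1\le i\le m}$, $e_i=(P_i,Q_i)$, with
\begin{equation}\label{eq:cost}
\sum_i2^{-k_{s(i)}}W(e_i)<1 .
\end{equation}
The family $\pi=(s(i),P_i,Q_i)_i$ is a pattern. Indeed, each term in \eqref{eq:cost} is at least $2^{-K}W(e_i)\ge2^{-K}$, which gives (P1). If $s(i)=t+1$, then $W(e_i)<2^k\le C$, while an occurrence of $N$ would force $W(e_i)\ge C$; this gives (P2). Finally $Q_i'(n)=\operatorname{ev}_{t+1}(Q_i)\ne0$ gives (P3). Write $\lambda=\lambda_\pi$. The representation says that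
\[
1=\lambda(na-1)+\sum_{i\in I_{\rm old}}\frac{P_i'(n)}{Q_i'(n)}\,z_{s(i)},
\]
so $n$ is a root of $\pi$. As $n\notin\mathcal B$, Step 1 gives $\Phi_\pi=0$ in $L(N)$.

\medskip\noindent\emph{Step 3: replacing $N$ by an indeterminate.} Let $T_2\supseteq T_0$ be a finite subset of $T$ containing all elements of $T$ that occur in $\pi$. Then all terms of $\Phi_\pi$ lie in $\mathbb Q(T_2)(N)$. An element $\tau\in T\setminus T_2$ is transcendental over $\mathbb Q(T_2)$, so $N\mapsto\tau$ defines a field embedding $\mathbb Q(T_2)(N)\to L$ over $\mathbb Q(T_2)$. For $i\in I_{\rm old}$ let $e_i^\tau=(P_i^\tau,Q_i^\tau)\in R_t^2$ be obtained from $e_i$ by replacing $N$ with $\tau$. Then $\operatorname{ev}_t(Q_i^\tau)=Q_i'(\tau)\ne0$ because the embedding is injective, so $e_i^\tau$ is a $t$-expression with value $P_i'(\tau)/Q_i'(\tau)$. Since $\tau$ does not occur in $P_i$ or $Q_i$, the replacement sends distinct monomials to distinct monomials of the same degree, and the norms are unchanged. Let $J$ be the set of $i\in I_{\rm old}$ such that $N$ occurs in $e_i$. Then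
\begin{equation}\label{eq:saving}
W(e_i^\tau)=W(e_i)/C\quad(i\in J),\qquad e_i^\tau=e_i\quad(i\in I_{\rm old}\setminus J).
\end{equation}
Applying the embedding to $\Phi_\pi=0$ we obtain an identity of the old system:
\begin{equation}\label{eq:tau}
1+\lambda-\lambda a\tau=\sum_{i\in I_{\rm old}}\operatorname{val}(e_i^\tau)\,z_{s(i)} .
\end{equation}

\medskip\noindent\emph{Step 4: the contradiction.} If $\lambda=0$, then \eqref{eq:tau} is a $t$-representation of $1$, of cost less than $1$ by \eqref{eq:cost} and \eqref{eq:saving}. This contradicts $\ell_t(1)=1$.

Let $\lambda\ne0$. Take distinct $\tau,\tau'\in T\setminus T_2$ and subtract \eqref{eq:tau} for $\tau'$ from \eqref{eq:tau} for $\tau$. The terms with $i\notin J$ cancel, and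
\[
\lambda a(\tau'-\tau)=\sum_{i\in J}\operatorname{val}(e_i^\tau)\,z_{s(i)}-\sum_{i\in J}\operatorname{val}(e_i^{\tau'})\,z_{s(i)} .
\]
Changing the sign of a numerator does not change a weight, so \eqref{eq:saving} and \eqref{eq:cost} give
\[
\ell_t\bigl(\lambda a(\tau'-\tau)\bigr)\le\sum_{i\in J}2^{-k_{s(i)}}\frac{2W(e_i)}{C}<\frac2C .
\]
It remains to divide by $\lambda(\tau'-\tau)$. For $i\in I_{\rm new}$, (P2) shows that $e_i$ is a $t$-expression with value $P_i'/Q_i'$. So $\theta_t(\lambda)\le\sum_{i\in I_{\rm new}}W(e_i)<2^k$ by \eqref{eq:cost}, and $\theta_t(\lambda^{-1})\le4^{2^k}$ by Lemma~\ref{lem:theta}(ii). Also $\theta_t((\tau'-\tau)^{-1})\le W(1,\tau'-\tau)=4$. Applying Lemma~\ref{lem:ell} twice, and then \eqref{eq:C}, we get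
\[
\ell_t(a)\le4\cdot4^{2^k}\,\ell_t\bigl(\lambda a(\tau'-\tau)\bigr)<\frac{8\cdot4^{2^k}}{C}\le\ell_t(a),
\]
a contradiction. Hence $\ell_{t+1}(1)=1$ for every $n\notin\mathcal B$.
\end{proof}

\section{Construction of the length function}\label{sec:construction}

\begin{proof}[Proof of Proposition~\ref{prop:length}]
Let $L=\mathbb Q(T)$ as in Section~\ref{sec:weights}, and put $C_k^*=16\cdot4^{2^k}$ and $D_k=2C_k^*$. We build systems of length $t=0,1,2,\dots$, each extending the previous one, with $\ell_t(1)=1$ for all $t$ and all $n_s\in E$. The empty system has $\ell_0(1)=1$.

A \emph{task of type $\alpha$} is a pair $(x,k)$ with $x\in L$ and $k\ge1$; a \emph{task of type $\beta$} is a pair $(p,k)$ with $p$ prime and $k\ge1$. There are countably many tasks, and we list them in a sequence in which each one appears infinitely often. Given the system of length $t$, consider the task in position $t+1$.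

\emph{Type $\alpha$, $(x,k)$.} Call the task \emph{eligible} at this stage if $\ell_t(1-x)<\frac12$. If it is not, replace it by the task $(1,1)$ of type $\alpha$, which is eligible because $\ell_t(0)=0$. For an eligible task,
\[
\ell_t(x)\ge\ell_t(1)-\ell_t(1-x)>\tfrac12,
\]
so \eqref{eq:C} holds with $a=x$ and $C=C_k^*$. It is here that the radius $\frac12$ matters: it keeps $\ell_t(x)$ bounded below, so that one price $C_k^*$ serves for all $x$.

\emph{Type $\beta$, $(p,k)$.} The expression $(1,p)$ has weight $p$, so $1=\ell_t(1)\le\theta_t(1/p)\,\ell_t(p)\le p\,\ell_t(p)$. Hence \eqref{eq:C} holds with $a=p$ and $C=8p\cdot4^{2^k}$. This price depends on $p$, which does no harm, since (c) asks for no Lipschitz bound.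

In both cases Lemma~\ref{lem:extension} excludes only finitely many integers, and $E$ is infinite. So there is $n\in E$ such that the system extended by $(k,C,n,a)$ has $\ell_{t+1}(1)=1$.

By Lemma~\ref{lem:ell} the sequence $\ell_t(f)$ is nonincreasing for each $f\in L$. Let $\ell(f)=\lim_t\ell_t(f)$. The defining properties of a length function pass to pointwise limits, and $\ell(1)=1$, which is (a).

For (b), let $\ell(1-x)<\frac12$ and $k\ge1$. Then $\ell_t(1-x)<\frac12$ for all large $t$. As the task $(x,k)$ of type $\alpha$ appears infinitely often, it is eligible and carried out at some position $s$, so that $(k_s,C_s,x_s)=(k,C_k^*,x)$. Let $n=n_s\in E$. Then $\ell(nx-1)\le\ell_s(z_s)\le2^{-k}$. For all $t\ge s$ and $u\in L$, Lemmas~\ref{lem:ell} and~\ref{lem:theta}(iii) give $\ell_t(nu)\le\theta_t(n_s)\,\ell_t(u)\le D_k\,\ell_t(u)$, and the inequality passes to the limit.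

For (c), let $s$ be a position of the task $(p,k)$ of type $\beta$. Then $z_s=n_sp-1$, and $\ell(n_sp-1)\le\ell_s(z_s)\le2^{-k}$.
\end{proof}

Together with the reduction in Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{BK}
Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{FLMM}
Pierre Fima, Fran\c{c}ois Le Ma\^{\i}tre, Julien Melleray, and Soyoung Moon, \emph{Homogeneous actions on Urysohn spaces}, arXiv:1805.02477 (2018).

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.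

\end{thebibliography}
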